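\title{Transitive sets for colorings with infinitely many colors:\\
$\mathsf{EM}_\infty$ does not imply $\mathsf{ACA}_0$}

\begin{abstract}
The principle $\mathsf{EM}_\infty$ states that every coloring of pairs of natural numbers, with arbitrarily many colors, is transitive on some infinite set. It follows from $\mathsf{ACA}_0$. We show that it does not imply $\mathsf{ACA}_0$ over $\mathsf{RCA}_0$, even together with $\mathsf{WKL}_0$ and $\mathsf{RT}^2_2$. The separating model is an $\omega$-model, obtained from a cone avoidance theorem: if $C\not\le_T Z$, then every $Z$-computable coloring is transitive on an infinite set $S$ with $C\not\le_T Z\oplus S$. We also show that $\mathsf{EM}_\infty$ implies $\mathsf{RT}^2_2$ over $\mathsf{RCA}_0$, and we determine which sets can be coded into the infinite transitive sets of a coloring.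
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work in second-order arithmetic. The symbol $\mathbb{N}$ denotes the set of natural numbers of the model under consideration, and $\omega$ denotes the standard natural numbers. For a set $S$ of numbers, $[S]^n$ is the set of $n$-element subsets of $S$, always listed in increasing order; thus $c(x,y)$ presupposes $x<y$. A set $S$ is \emph{homogeneous} for a coloring of $n$-element sets if the coloring is constant on $[S]^n$, and $\mathsf{RT}^n_2$ is the statement that every coloring $[\mathbb{N}]^n\to\{0,1\}$ has an infinite homogeneous set. The systems $\mathsf{RCA}_0$, $\mathsf{WKL}_0$ and $\mathsf{ACA}_0$ are recalled in Section~\ref{sec:background}.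

\begin{definition}\label{def:transitive}
Let $c:[\mathbb{N}]^2\to\mathbb{N}$. A set $S\subseteq\mathbb{N}$ is \emph{transitive} for $c$ if for all $x<y<z$ in $S$ with $c(x,y)=c(y,z)$ we have $c(x,z)=c(x,y)$. The principle $\mathsf{EM}_\infty$ states that every coloring $c:[\mathbb{N}]^2\to\mathbb{N}$ has an infinite transitive set.
\end{definition}

Transitivity says that for each color $i$ the relation ``$x<y$ and $c(x,y)=i$'' is a strict partial order on $S$. With two colors, orient each pair $x<y$ as $x\to y$ if $c(x,y)=1$ and as $y\to x$ if $c(x,y)=0$. A triple $x<y<z$ is a directed cycle exactly when $(c(x,y),c(y,z),c(x,z))$ is $(1,1,0)$ or $(0,0,1)$, and these are exactly the violations of transitivity. So the two-color case says that every infinite tournament has an infinite transitive subtournament, and it follows from $\mathsf{RT}^2_2$, because homogeneous sets are transitive. With infinitely many colors there need not be homogeneous sets: $c(x,y)=x$ has none with three elements. This coloring is nevertheless transitive on all of $\mathbb{N}$, and for more than one reason.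

\begin{definition}\label{def:types}
Let $c$ be a coloring of pairs. A finite or infinite set $S$ is
\begin{itemize}
\item \emph{free} if $c(x,y)\ne c(y,z)$ for all $x<y<z$ in $S$;
\item \emph{min-type} if there is a function $h$ on $S$ with $c(x,y)=h(x)$ for all $x<y$ in $S$;
\item \emph{max-type} if there is a function $h$ on $S$ with $c(x,y)=h(y)$ for all $x<y$ in $S$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:types}
Every free, min-type or max-type set is transitive.
\end{lemma}

\begin{proof}
Let $x<y<z$ in $S$ with $c(x,y)=c(y,z)$. This is impossible if $S$ is free. If $S$ is min-type, then $c(x,z)=h(x)=c(x,y)$. If $S$ is max-type, then $c(x,z)=h(z)=c(y,z)=c(x,y)$.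
\end{proof}

It is known that $\mathsf{ACA}_0$ implies $\mathsf{EM}_\infty$. One way to see this combines the textbook fact that $\mathsf{ACA}_0$ proves $\mathsf{RT}^3_2$ with the following observation.

\begin{lemma}\label{lem:triples}
Let $c$ be a coloring of pairs, and color $x<y<z$ with $1$ if $c(x,y)=c(y,z)$ and with $0$ otherwise. An infinite set $S$ that is homogeneous for this coloring of triples is free or homogeneous for $c$.
\end{lemma}

\begin{proof}
Color $0$ means that $S$ is free. For color $1$, let $x<y$ and $x'<y'$ be in $S$ and pick $z<w$ in $S$ above $y$ and $y'$. Then $c(x,y)=c(y,z)=c(z,w)=c(y',z)=c(x',y')$.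
\end{proof}

The question, posed by Towsner and Yokoyama~\cite{TY}, is whether this upper bound is sharp:
\begin{quote}
\emph{Does $\mathsf{RCA}_0+\mathsf{EM}_\infty$ prove $\mathsf{ACA}_0$?}
\end{quote}

To see what is at stake, fix a computable enumeration $\emptyset'_0\subseteq\emptyset'_1\subseteq\cdots$ of the halting set $\emptyset'$ by finite sets. A computable coloring of triples can force its homogeneous sets to compute $\emptyset'$: color $x<y<z$ according to whether $\emptyset'_y$ and $\emptyset'_z$ agree on $[0,x]$. An infinite homogeneous set $S$ has the color ``agree'', since only finitely many numbers in $[0,\min S]$ can enter, and then $n\in\emptyset'\iff n\in\emptyset'_y$ whenever $n\le x<y$ with $x,y\in S$. For computable two-colorings of pairs no such coding is possible, by Seetapun's theorem (Theorem~\ref{thm:S} below). The principle $\mathsf{EM}_\infty$ lies between these cases. It colors pairs, but transitivity is a condition on triples, and with infinitely many colors the value $c(x,y)$ can record any finite information, for example the whole set $\emptyset'_y\cap[0,x]$. One may therefore guess that some computable coloring of pairs simulates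 the coloring of triples above, and that the answer is yes. The answer is no.

\begin{theorem}\label{thm:main}
There is an $\omega$-model of $\mathsf{WKL}_0+\mathsf{RT}^2_2+\mathsf{EM}_\infty$ in which $\mathsf{ACA}_0$ fails. Hence $\mathsf{RCA}_0+\mathsf{EM}_\infty\nvdash\mathsf{ACA}_0$.
\end{theorem}

The model is built by iterating the following theorem, whose proof is the core of the paper.

\begin{theorem}[Cone avoidance]\label{thm:cone}
Let $Z,C\subseteq\omega$ with $C\not\le_T Z$, and let $c:[\omega]^2\to\omega$ be $Z$-computable. Then there is an infinite set $S$ with $C\not\le_T Z\oplus S$ that is free, min-type or max-type. In particular $S$ is transitive for $c$.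
\end{theorem}

Infinitely many colors do give real strength. While the two-color case is a consequence of $\mathsf{RT}^2_2$, the full principle implies it.

\begin{theorem}\label{thm:lower}
$\mathsf{RCA}_0\vdash\mathsf{EM}_\infty\to\mathsf{RT}^2_2$.
\end{theorem}

So over $\mathsf{RCA}_0$ the principle $\mathsf{EM}_\infty$ implies $\mathsf{RT}^2_2$ and is strictly weaker than $\mathsf{ACA}_0$. We do not settle whether $\mathsf{RT}^2_2$, or $\mathsf{RT}^2_2+\mathsf{WKL}_0$, proves $\mathsf{EM}_\infty$. The last theorem describes what a coloring can code into its infinite transitive sets.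

\begin{theorem}\label{thm:code}
\begin{enumerate}
\item[(1)] Let $A,Z\subseteq\omega$. There is a $Z$-computable $c:[\omega]^2\to\omega$ such that $A\le_T Z\oplus S$ for every infinite transitive $S$ if and only if $A\le_T Z$.
\item[(2)] Let $A\subseteq\omega$. There is an arbitrary $c:[\omega]^2\to\omega$ such that $A\le_T S$ for every infinite transitive $S$ if and only if $A$ is hyperarithmetic. In particular, there is $c\le_T\emptyset'$ all of whose infinite transitive sets compute $\emptyset'$, so the hypothesis $c\le_T Z$ in Theorem~\ref{thm:cone} cannot be dropped.
\end{enumerate}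
\end{theorem}

Section~\ref{sec:endpoint} proves Theorems~\ref{thm:lower} and~\ref{thm:code}(2). Section~\ref{sec:idea} shows the idea of cone avoidance on sets of one and two points, Section~\ref{sec:cone} proves it, and Section~\ref{sec:model} derives Theorems~\ref{thm:main} and~\ref{thm:code}(1).

\section{Computability and subsystems of arithmetic}\label{sec:background}

\subsection*{Oracle computations}
We write $A\le_T B$ if $A$ is computable with oracle $B$, and $A\oplus B=\{2n:n\in A\}\cup\{2n+1:n\in B\}$. Sets are identified with their characteristic functions, and functions used as oracles with their graphs. The list $\Phi_0,\Phi_1,\dots$ contains all Turing functionals, so $C\le_T Y$ if and only if $\Phi_e^Y=C$ for some $e$. We write $\Phi^Y(n){\downarrow}=v$ if the computation halts with output $v$. A halting computation asks finitely many questions, so if $\Phi^{Z\oplus G}(n){\downarrow}=v$ there is a number $u$, a \emph{use} of the computation, with $\Phi^{Z\oplus G'}(n){\downarrow}=v$ whenever $G'\cap[0,u)=G\cap[0,u)$. A finite set is used as an oracle like any other set.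

A set is $\Sigma^0_1(Y)$ if it is computably enumerable with oracle $Y$. If $W\subseteq\omega\times\{0,1\}$ is $\Sigma^0_1(Y)$ and, for every $n$, contains $(n,C(n))$ but not $(n,1-C(n))$, then $C\le_T Y$: enumerate $W$ until a pair $(n,v)$ appears and output $v$. A \emph{$\Pi^0_1(Y)$ class} is a set of the form $\{f\in\omega^\omega:\forall k\,R(f\upharpoonright k)\}$ with $R$ a $Y$-computable predicate of finite sequences; it is \emph{bounded by $b$} if $f(k)\le b(k)$ for all its members $f$ and all $k$. A set $A\subseteq\omega$ is \emph{hyperarithmetic} if it is $\Delta^1_1$, that is, if $A$ and its complement are both definable without set parameters in the form $\exists Y\,\varphi(n,Y)$ with $\varphi$ arithmetical. We use this notion only through Theorem~\ref{thm:Sol}.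

\subsection*{Subsystems and $\omega$-models}
$\mathsf{RCA}_0$ consists of the basic axioms for $0,1,+,\cdot,<$, induction for $\Sigma^0_1$ formulas and comprehension for $\Delta^0_1$ properties. $\mathsf{WKL}_0$ adds the statement $\mathsf{WKL}$ that every infinite subtree of $2^{<\mathbb{N}}$ has an infinite path. $\mathsf{ACA}_0$ adds to $\mathsf{RCA}_0$ comprehension for all arithmetical formulas. An \emph{$\omega$-model} has the standard numbers as its first-order part and is determined by its family $\mathcal{M}$ of sets. It satisfies $\mathsf{RCA}_0$ if $\mathcal{M}$ is a \emph{Turing ideal}: nonempty, closed under $\oplus$ and closed downward under $\le_T$. An arithmetical statement about members of $\mathcal{M}$ holds in the model exactly when it is true. Since $\emptyset'$ is defined by a $\Sigma^0_1$ formula, every $\omega$-model of $\mathsf{ACA}_0$ contains $\emptyset'$.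

\subsection*{Three theorems from the literature}
We use the following results in relativized form.

\begin{theorem}[Jockusch and Soare \cite{JS}]\label{thm:JS}
If $C\not\le_T Z$ and $P$ is a nonempty $\Pi^0_1(Z)$ class of functions bounded by a $Z$-computable function, then some $f\in P$ satisfies $C\not\le_T Z\oplus f$.
\end{theorem}

\begin{theorem}[Seetapun, in \cite{SS}]\label{thm:S}
If $C\not\le_T Z$, $X$ is an infinite $Z$-computable set and $d:[X]^2\to\{0,1\}$ is $Z$-computable, then there is an infinite $d$-homogeneous $H\subseteq X$ with $C\not\le_T Z\oplus H$.
\end{theorem}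

\begin{theorem}[Solovay \cite{Sol}]\label{thm:Sol}
For $A\subseteq\omega$ the following are equivalent.
\begin{enumerate}
\item[(a)] $A$ is hyperarithmetic.
\item[(b)] Every infinite $X\subseteq\omega$ has an infinite subset computing $A$.
\item[(c)] $A$ has a \emph{modulus}: a function $f:\omega\to\omega$ such that every $g$ with $g\ge f$ pointwise computes $A$.
\end{enumerate}
\end{theorem}

\section{Colors that name an endpoint}\label{sec:endpoint}

Transitivity restricts a triple $x<y<z$ only if $c(x,y)=c(y,z)$. To forbid a pattern, a coloring must therefore produce this equality on the pattern and make the third color differ. The number $y$ is common to both pairs and is not in the pair $(x,z)$, which suggests using endpoints as colors. For $d:[\mathbb{N}]^2\to\{0,1\}$ define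
\[
c_d(x,y)=\begin{cases} x & \text{if } d(x,y)=0,\\ y & \text{if } d(x,y)=1.\end{cases}
\]

\begin{lemma}[$\mathsf{RCA}_0$]\label{lem:endpoint}
A set $S$ is transitive for $c_d$ if and only if there are no $x<y<z$ in $S$ with $d(x,y)=1$ and $d(y,z)=0$. If $S$ is transitive for $c_d$ and $d(x_0,y_0)=1$ for some $x_0<y_0$ in $S$, then $d(z,w)=1$ for all $z<w$ in $S$ with $z\ge y_0$.
\end{lemma}

\begin{proof}
Let $x<y<z$. Since $c_d(x,y)\in\{x,y\}$ and $c_d(y,z)\in\{y,z\}$, the two colors are equal exactly when both are $y$, that is, when $d(x,y)=1$ and $d(y,z)=0$. In that case $c_d(x,z)\in\{x,z\}$ is not $y$, so transitivity fails. This proves the first claim. For the second, the triples $x_0<y_0<z$ give $d(y_0,z)=1$ for all $z>y_0$ in $S$, and then the triples $y_0<z<w$ give $d(z,w)=1$.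
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Work in $\mathsf{RCA}_0+\mathsf{EM}_\infty$ and let $d:[\mathbb{N}]^2\to\{0,1\}$. The coloring $c_d$ exists by $\Delta^0_1$ comprehension; let $S$ be an infinite transitive set for it. If $d$ is constantly $0$ on $[S]^2$, then $S$ is homogeneous. Otherwise fix $x_0<y_0$ in $S$ with $d(x_0,y_0)=1$. The set $\{z\in S:z\ge y_0\}$ exists by $\Delta^0_1$ comprehension, is infinite, and is homogeneous for color $1$ by Lemma~\ref{lem:endpoint}.
\end{proof}

The same colorings can force transitive sets to be sparse, and a sparse set bounds a prescribed function.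

\begin{lemma}\label{lem:sparse}
Let $f:\omega\to\omega$ be nondecreasing. There is $c\le_T f$ such that every infinite transitive set for $c$ computes a function $g\ge f$.
\end{lemma}

\begin{proof}
Let $d(x,y)=1$ if $y\le f(x)$ and $d(x,y)=0$ otherwise, and let $c=c_d$. Let $S=\{s_0<s_1<\cdots\}$ be transitive. If $d(x_0,y_0)=1$ for some $x_0<y_0$ in $S$, then Lemma~\ref{lem:endpoint} gives $w\le f(y_0)$ for all $w>y_0$ in $S$, which is impossible because $S$ is infinite. So $y>f(x)$ for all $x<y$ in $S$. As $s_n\ge n$ and $f$ is nondecreasing, $s_{n+1}>f(s_n)\ge f(n)$. Take $g(n)=s_{n+1}$.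
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:code}(2)]
Let $A$ be hyperarithmetic and let $f_0$ be a modulus for $A$, given by Theorem~\ref{thm:Sol}. The function $f(n)=\max_{m\le n}f_0(m)$ is nondecreasing, and it is a modulus because $g\ge f$ implies $g\ge f_0$. For the coloring of Lemma~\ref{lem:sparse}, every infinite transitive set computes $A$.

Conversely, suppose that every infinite transitive set for $c$ computes $A$. Let $X\subseteq\omega$ be infinite. By Ramsey's theorem for triples on $X$ and Lemmas~\ref{lem:triples} and~\ref{lem:types}, $X$ has an infinite transitive subset, which computes $A$. By Theorem~\ref{thm:Sol}, $A$ is hyperarithmetic.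

For $A=\emptyset'$ the modulus is explicit. Let $f(n)$ be the least $s$ such that $\emptyset'_s$ and $\emptyset'$ agree on $[0,n]$. Then $f$ is nondecreasing and $f\le_T\emptyset'$, so the coloring $c$ of Lemma~\ref{lem:sparse} is $\emptyset'$-computable. If $g\ge f$, then $\emptyset'_{f(n)}\subseteq\emptyset'_{g(n)}\subseteq\emptyset'$, so $n\in\emptyset'\iff n\in\emptyset'_{g(n)}$ and $g$ computes $\emptyset'$. Thus all infinite transitive sets for $c$ compute $\emptyset'$, and the conclusion of Theorem~\ref{thm:cone} fails for this $c$ with $Z=\emptyset$ and $C=\emptyset'$.
\end{proof}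

To obtain $\mathsf{ACA}_0$ one would need a \emph{computable} coloring with this property. No $c_d$ with $d$ computable will do: $d$-homogeneous sets are transitive for $c_d$ by Lemma~\ref{lem:endpoint}, and some infinite $d$-homogeneous set does not compute $\emptyset'$ by Theorem~\ref{thm:S}. The attempt suggested in Section~\ref{sec:intro} fails as well, in an instructive way.

\begin{example}\label{ex:halting}
Let $c(x,y)$ be the code of the finite set $\emptyset'_y\cap[0,x]$. If $S$ is infinite and min-type, then for $x\in S$ the set $\emptyset'_y\cap[0,x]$ does not depend on $y\in S$, $y>x$, so it equals $\emptyset'\cap[0,x]$ and $S$ computes $\emptyset'$. If $S$ were infinite and max-type, then $\emptyset'\cap[0,x]$ would be the same for all $x\in S$, which is impossible as $\emptyset'$ is infinite. But there is a computable infinite free set. Let $s_0=0$ and let $s_{n+1}$ be the least $y>s_n$ with $\emptyset'_y\cap(s_n,y]\ne\emptyset$, which exists as $\emptyset'$ is infinite. For $x<y<z$ in $\{s_0,s_1,\dots\}$ the set $\emptyset'_z\cap[0,y]$ contains an element above $x$, so $c(x,y)\ne c(y,z)$.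
\end{example}

The more information colors carry, the easier it is to keep $c(x,y)$ and $c(y,z)$ apart. The example shows that the free case cannot be removed from Theorem~\ref{thm:cone}; a constant coloring, which has no free triple, shows that it does not suffice alone. The proof of the theorem tries to build a free set and shows that only a min-type or max-type set can stop it.

\section{Growing a free set: one point and two points}\label{sec:idea}

Fix $c:[\omega]^2\to\omega$. We approximate an infinite free set by a finite part $F$ and an infinite reservoir $X$ of candidates for later elements. A triple from $F\cup X$ has three, two, one or no elements in $F$. We take care of the first three kinds in advance. Write $F<X$ if every element of $F$ is below every element of $X$.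

\begin{definition}\label{def:pre}
A \emph{precondition} is a pair $(F,X)$ with $F$ finite, $X$ infinite, $F<X$, and
\begin{enumerate}
\item[(C1)] $F$ is free;
\item[(C2)] $c(a,b)\ne c(b,x)$ for all $a<b$ in $F$ and $x\in X$;
\item[(C3)] $c(a,x)\ne c(x,z)$ for all $a\in F$ and $x<z$ in $X$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:union}
If $(F,X)$ is a precondition and $E\subseteq X$ is free, then $F\cup E$ is free.
\end{lemma}

\begin{proof}
A triple with three, two, one or no elements in $F$ is handled by (C1), (C2), (C3) or the freeness of $E$, respectively.
\end{proof}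

\subsection*{One point}
Start from $(\emptyset,\omega)$ and move a point $a$ into the finite part. Only (C3) must be arranged. Color $x<z$ above $a$ according to whether $c(a,x)=c(x,z)$, and take an infinite homogeneous set $X'$. If the color is ``equal'', then $X'$ is min-type with $h(x)=c(a,x)$, and we stop. Otherwise $(\{a\},X')$ is a precondition. The next point $b\in X'$ is added in the same way: (C2) for $a<b$ is already guaranteed by (C3) for $a$.

Adding points one at a time thus yields an infinite free set or an infinite min-type set, and with Theorem~\ref{thm:S} no single reservoir computes $C$. This does not control the union $G$ of the finite parts. To ensure $\Phi^{Z\oplus G}\ne C$ at stage $(F,X)$, we look for a finite $E\subseteq X$ such that $\Phi^{Z\oplus(F\cup E)}(n)$ gives a wrong value, and the search must be computable in $Z\oplus X$, so that the hypothesis $C\not\le_T Z\oplus X$ can be brought to bear. So $E$ must be found in $X$ all at once, before the reservoir shrinks, and it must still be possible to move $E$ into the finite part afterward.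

\subsection*{Two points}
The difficulty appears for $E=\{a,b\}$. Clause (C2) needs infinitely many $x$ with $c(b,x)\ne c(a,b)$. This may fail, for example if $c(a,b)=c(b,x)=0$ for all $x>b$, and it is not a property that a search can confirm. Suppose, however, that we find $a<a'<b$ with $c(a,b)\ne c(a',b)$. For each $x>b$ the color $c(b,x)$ differs from one of these two colors, so one of the pairs $\{a,b\}$, $\{a',b\}$ satisfies (C2) for infinitely many $x$; two applications of the one-point step then give (C3) or a min-type set. We do not know which pair succeeds. But if both pairs produce the desired computation, we do not need to know during the search. And if no such triple $a<a'<b$ exists at all, then $c(a,b)$ depends only on $b$, and $\omega$ is max-type.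

\subsection*{The general question}
A future point $x$ forbids one color at each $y$: no pair $a<y$ in $E$ may have $c(a,y)=c(y,x)$. So we search for a finite $T\subseteq X$ such that, however one color is forbidden at each point of $T$, some free $E\subseteq T$ respects the prohibitions and gives the computation. There are infinitely many colors, but at $y$ only the finitely many colors $c(a,y)$ with $a<y$ matter. Hence there are finitely many relevant prohibitions on $T$, and the question is $\Sigma^0_1$. If the answer is no, compactness yields one prohibition $h$ on all of $X$ that defeats every $E$. Ramsey's theorem for pairs then gives a subset of $X$ on which $c(x,y)=h(y)$ always, which is max-type, or one on which $c(x,y)\ne h(y)$ always. In the second case $h$ forbids nothing on the new reservoir, so no free $E$ there gives the computation.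

\section{Proof of the cone avoidance theorem}\label{sec:cone}

Fix $Z$, $C$ and $c$ as in Theorem~\ref{thm:cone}. Call $Y\subseteq\omega$ \emph{safe} if $C\not\le_T Z\oplus Y$. If $Y'\le_T Z\oplus Y$ and $Y$ is safe, then $Y'$ is safe. We assume throughout this section:
\begin{enumerate}
\item[(A)] no infinite safe set is min-type or max-type.
\end{enumerate}
If (A) fails there is nothing to prove. Under (A) we build an infinite safe free set. The assumption enters only through the next lemma, in which $\ast$ is a symbol that is not a color. For coding, read $\ast$ as $0$ and the color $i$ as $i+1$.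

\begin{lemma}[Thinning]\label{lem:thin}
Let $X$ be infinite and let $g:X\to\omega\cup\{\ast\}$ satisfy $C\not\le_T Z\oplus X\oplus g$.
\begin{enumerate}
\item[(a)] There is an infinite safe $X'\subseteq X$ with $c(x,z)\ne g(x)$ for all $x<z$ in $X'$.
\item[(b)] There is an infinite safe $X'\subseteq X$ with $c(x,z)\ne g(z)$ for all $x<z$ in $X'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Z'=Z\oplus X\oplus g$. For (a), let $d(x,z)=1$ if $c(x,z)=g(x)$ and $d(x,z)=0$ otherwise. Both $X$ and $d$ are $Z'$-computable, because $c\le_T Z$. Theorem~\ref{thm:S} with $Z'$ in place of $Z$ gives an infinite $d$-homogeneous $X'\subseteq X$ with $C\not\le_T Z'\oplus X'$; in particular $X'$ is safe. If $X'$ had color $1$, it would be min-type with witness $g$, contrary to (A). So $X'$ has color $0$. For (b), use $d(x,z)=1\iff c(x,z)=g(z)$; color $1$ would make $X'$ max-type.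
\end{proof}

A \emph{condition} is a precondition $(F,X)$ with $X$ safe. We say that $(F',X')$ \emph{extends} $(F,X)$ if $F\subseteq F'\subseteq F\cup X$ and $X'\subseteq X$. In that case $F'\cup X'\subseteq F\cup X$, so extension is a transitive relation. The pair $(\emptyset,\omega)$ is a condition since $C\not\le_T Z$. If $(F,X)$ is a condition and $X'\subseteq X$ is infinite and safe, then $(F,X')$ is a condition, since (C2) and (C3) pass to subsets of $X$.

\subsection*{Selectors}
The prohibitions of Section~\ref{sec:idea} are formalized as follows.

\begin{definition}\label{def:selector}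
Let $X$ be infinite. For $y\in X$ let $D_X(y)=\{c(x,y):x\in X,\ x<y\}$. For $T\subseteq X$, a \emph{selector} on $T$ is a function $h$ on $T$ with $h(y)\in D_X(y)\cup\{\ast\}$ for all $y\in T$. A set $E\subseteq T$ is \emph{$h$-avoiding} if $c(x,y)\ne h(y)$ for all $x<y$ in $E$.
\end{definition}

The value $\ast$ stands for any color outside $D_X(y)$; it forbids nothing. The finite set $D_X(y)$ can be listed from $Z\oplus X$, uniformly in $y$, so a finite $T\subseteq X$ has finitely many selectors, and $Z\oplus X$ lists them all. The sets $D_X(y)$ depend on $X$ and not on $T$, so the restriction of a selector to a smaller set is a selector. In the two-point case, $T=\{a,a',b\}$, and the set $\{a',b\}$ is $h$-avoiding if $h(b)=c(a,b)$, while $\{a,b\}$ is $h$-avoiding otherwise.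

\begin{lemma}[Extension]\label{lem:extend}
Let $(F,X)$ be a condition and let $T\subseteq X$ be finite and nonempty. Suppose that for each selector $h$ on $T$ a free $h$-avoiding set $E_h\subseteq T$ is given. Then there are $h$ and $X'$ such that $(F\cup E_h,X')$ is a condition extending $(F,X)$.
\end{lemma}

\begin{proof}
Each $x\in X$ above $\max T$ determines a selector $h_x$ on $T$:
\[
h_x(y)=\begin{cases} c(y,x) & \text{if } c(y,x)\in D_X(y),\\ \ast & \text{otherwise.}\end{cases}
\]
There are finitely many selectors on $T$, so for some $h$ the set $X_0=\{x\in X:x>\max T,\ h_x=h\}$ is infinite. It is computable from $Z\oplus X$, hence safe. Let $E_h=\{e_1<\dots<e_k\}$, where $k\ge0$. For $i=1,\dots,k$ apply Lemma~\ref{lem:thin}(a) to $X_{i-1}$ and $g_i(x)=c(e_i,x)$; this is allowed because $g_i\le_T Z\oplus X_{i-1}$ and $X_{i-1}$ is safe. We obtain infinite safe sets $X_0\supseteq X_1\supseteq\dots\supseteq X_k$ with $c(e_i,x)\ne c(x,z)$ for all $x<z$ in $X_i$. Let $X'=X_k$. Then $F\cup E_h<X'$, $E_h\subseteq X$ and $X'\subseteq X$, so it remains to check the three clauses.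

(C1) holds by Lemma~\ref{lem:union}.

(C2). Let $a<b$ be in $F\cup E_h$ and $x\in X'$. If $a,b\in F$, use (C2) for $(F,X)$. If $a\in F$ and $b\in E_h$, use (C3) for $(F,X)$ with $b<x$ in $X$. Let $a,b\in E_h$ and suppose $c(a,b)=c(b,x)$. As $a\in X$, the color $c(b,x)=c(a,b)$ lies in $D_X(b)$, so $h(b)=h_x(b)=c(b,x)=c(a,b)$. This contradicts the assumption that $E_h$ is $h$-avoiding.

(C3). For $a\in F$ use (C3) for $(F,X)$. For $a=e_i$ use $X'\subseteq X_i$.
\end{proof}

\begin{corollary}\label{cor:grow}
Every condition $(F,X)$ has an extension $(F',X')$ with $F'\supsetneq F$.
\end{corollary}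

\begin{proof}
Take $T=E_h=\{\min X\}$ for all $h$; a singleton is free and $h$-avoiding.
\end{proof}

\subsection*{Defeating one functional}

\begin{lemma}\label{lem:force}
For every Turing functional $\Phi$ and every condition $(F,X)$ there is a condition $(F',X')$ extending $(F,X)$ such that $\Phi^{Z\oplus G}\ne C$ for every free $G$ with $F'\subseteq G\subseteq F'\cup X'$.
\end{lemma}

\begin{proof}
Call $(n,v)\in\omega\times\{0,1\}$ \emph{caught} if there is a finite nonempty $T\subseteq X$ such that for every selector $h$ on $T$ some free $h$-avoiding $E\subseteq T$ satisfies $\Phi^{Z\oplus(F\cup E)}(n){\downarrow}=v$. The set of caught pairs is $\Sigma^0_1(Z\oplus X)$: for each finite $T\subseteq X$, the oracle $Z\oplus X$ lists the selectors $h$ on $T$ and for each of them the free $h$-avoiding subsets of $T$, and it remains to wait for finitely many computations to halt. Since $C\not\le_T Z\oplus X$, it cannot be that for every $n$ the pair $(n,C(n))$ is caught and $(n,1-C(n))$ is not. So one of the following cases holds.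

\emph{Case 1: for some $n$, the pair $(n,v)$ with $v=1-C(n)$ is caught.} Let $T$ be a witness, and for each selector $h$ on $T$ choose a free $h$-avoiding $E_h\subseteq T$ with $\Phi^{Z\oplus(F\cup E_h)}(n){\downarrow}=v$. Lemma~\ref{lem:extend} gives $h$ and $X''$ such that $(F\cup E_h,X'')$ is a condition extending $(F,X)$. Let $F'=F\cup E_h$, let $u$ be a use of $\Phi^{Z\oplus F'}(n)$, and let $X'=X''\setminus[0,u)$. Then $X'$ is infinite and safe, so $(F',X')$ is a condition. Every $G$ with $F'\subseteq G\subseteq F'\cup X'$ agrees with $F'$ below $u$, so $\Phi^{Z\oplus G}(n)=v\ne C(n)$.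

\emph{Case 2: for some $n$, the pair $(n,v)$ with $v=C(n)$ is not caught.} Fix such $n$ and $v$. Call a selector $h$ on $T\subseteq X$ \emph{blocking} if no finite free $h$-avoiding $E\subseteq T$ satisfies $\Phi^{Z\oplus(F\cup E)}(n){\downarrow}=v$, and let $P$ be the class of blocking selectors on $X$. Let $T_k$ be the set of the first $k$ elements of $X$.

The class $P$ is nonempty. Since $(n,v)$ is not caught, each $T_k$ with $k\ge1$ has a blocking selector. If $h$ is blocking on $T_{k+1}$, then $h\upharpoonright T_k$ is blocking on $T_k$, because an $(h\upharpoonright T_k)$-avoiding subset of $T_k$ is an $h$-avoiding subset of $T_{k+1}$. So the blocking selectors on the sets $T_k$ form an infinite tree under restriction, and it is finitely branching as each $D_X(y)$ is finite. By K\"onig's lemma there is a selector $h$ on $X$ with every $h\upharpoonright T_k$ blocking. Every finite $E\subseteq X$ lies in some $T_k$, so $h\in P$.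

Identify selectors on $X$ with elements of $\omega^\omega$ through the increasing enumeration $x_0<x_1<\cdots$ of $X$ and the coding of $\ast$. Then $h\in P$ if and only if for every $k$ the restriction $h\upharpoonright T_k$ is a selector and no free $h$-avoiding $E\subseteq T_k$ makes $\Phi^{Z\oplus(F\cup E)}(n)$ halt with value $v$ within $k$ steps. The bit $v$ is fixed, so this property of $h\upharpoonright T_k$ is $(Z\oplus X)$-computable, and $P$ is a $\Pi^0_1(Z\oplus X)$ class. It is bounded by the $(Z\oplus X)$-computable function $k\mapsto\max(\{0\}\cup\{i+1:i\in D_X(x_k)\})$. By Theorem~\ref{thm:JS} there is $h\in P$ with $C\not\le_T Z\oplus X\oplus h$. Lemma~\ref{lem:thin}(b) with $g=h$ gives an infinite safe $X'\subseteq X$ all of whose subsets are $h$-avoiding.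

The pair $(F,X')$ is a condition extending $(F,X)$. Let $G$ be free with $F\subseteq G\subseteq F\cup X'$, and suppose $\Phi^{Z\oplus G}(n){\downarrow}=v$ with use $u$. Let $E=G\cap X'\cap[0,u)$. Then $E\subseteq X$ is finite, free as a subset of $G$, and $h$-avoiding as a subset of $X'$. Moreover $F\cup E$ agrees with $G$ below $u$, so $\Phi^{Z\oplus(F\cup E)}(n){\downarrow}=v$. This contradicts $h\in P$. Hence $\Phi^{Z\oplus G}(n)$ diverges or differs from $C(n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cone}]
Assume (A). Let $(F_0,X_0)=(\emptyset,\omega)$. Given $(F_{2e},X_{2e})$, let $(F_{2e+1},X_{2e+1})$ be the extension given by Lemma~\ref{lem:force} for $\Phi_e$, and let $(F_{2e+2},X_{2e+2})$ be an extension of it given by Corollary~\ref{cor:grow}. Let $G=\bigcup_sF_s$. Then $G$ is infinite, and it is free because every triple from $G$ lies in some $F_s$. For $t\ge s$ we have $F_t\subseteq F_s\cup X_s$, so $F_s\subseteq G\subseteq F_s\cup X_s$ for all $s$. Taking $s=2e+1$ gives $\Phi_e^{Z\oplus G}\ne C$ for all $e$, that is, $C\not\le_T Z\oplus G$. The last sentence of the theorem is Lemma~\ref{lem:types}.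
\end{proof}

\begin{remark}[Where the hypotheses are used]\label{rem:hyp}
The hypothesis $c\le_T Z$ makes the colorings in Lemma~\ref{lem:thin} and the set $X_0$ in Lemma~\ref{lem:extend} computable in the right oracles, and in Lemma~\ref{lem:force} it makes the set of caught pairs $\Sigma^0_1(Z\oplus X)$ and $P$ a bounded $\Pi^0_1(Z\oplus X)$ class. The min-type half of (A) is used when the answer to the $\Sigma^0_1$ question is yes, and the max-type half when it is no. The appeal to Seetapun's theorem is natural: Theorem~\ref{thm:cone} applied to $c_d$, followed by Lemma~\ref{lem:endpoint}, gives back Theorem~\ref{thm:S} for $X=\omega$, since a transitive set for $c_d$ or one of its final segments is $d$-homogeneous.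
\end{remark}

\begin{remark}\label{rem:refine}
An infinite min-type or max-type set $S$ has an infinite $(Z\oplus S)$-computable subset that is free or homogeneous, in agreement with Lemma~\ref{lem:triples}. Remove $\min S$ from $S$; on the rest the witness $h$ is computable from $Z\oplus S$. If $h$ takes some value $i$ infinitely often, then $\{x:h(x)=i\}$ is homogeneous. Otherwise $h$ has infinite range, a greedy search gives an infinite subset on which $h$ is injective, and there $c(x,y)\ne c(y,z)$ reads $h(x)\ne h(y)$ or $h(y)\ne h(z)$.
\end{remark}

\section{The separating $\omega$-model}\label{sec:model}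

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $C=\emptyset'$. We build sets $Z_0\le_T Z_1\le_T\cdots$ with $C\not\le_T Z_t$ for all $t$, starting from $Z_0=\emptyset$. Fix a list $(s_t,e_t,j_t)_{t\in\omega}$ of all triples in $\omega\times\omega\times\{1,2,3\}$ with $s_t\le t$ for every $t$; repetitions are allowed. At stage $t$ let $I=\Phi_{e_t}^{Z_{s_t}}$. If $I$ is total, then $I\le_T Z_t$. We choose $Y$ with $C\not\le_T Z_t\oplus Y$ as follows, and put $Z_{t+1}=Z_t\oplus Y$.
\begin{itemize}
\item If $j_t=1$ and $I$ is a coloring $[\omega]^2\to\omega$, let $Y$ be an infinite free, min-type or max-type set given by Theorem~\ref{thm:cone}.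
\item If $j_t=2$ and $I$ is a coloring $[\omega]^2\to\{0,1\}$, let $Y$ be an infinite homogeneous set given by Theorem~\ref{thm:S}.
\item If $j_t=3$ and $I$ is an infinite subtree of $2^{<\omega}$, its paths form a $\Pi^0_1(Z_t)$ class bounded by $1$, nonempty by K\"onig's lemma; let $Y$ be a path given by Theorem~\ref{thm:JS}.
\item In all other cases let $Y=\emptyset$.
\end{itemize}
Let $\mathcal{M}=\{Y:\exists t\ Y\le_T Z_t\}$. It is closed downward under $\le_T$, and it is closed under $\oplus$ because the $Z_t$ increase; so it is a Turing ideal, and the $\omega$-model $\mathcal{M}$ satisfies $\mathsf{RCA}_0$. Every instance of $\mathsf{EM}_\infty$, $\mathsf{RT}^2_2$ or $\mathsf{WKL}$ in $\mathcal{M}$ has the form $\Phi_e^{Z_s}$ and is treated at some stage $t$, so it has a solution computable in $Z_{t+1}$; for $\mathsf{EM}_\infty$ use Lemma~\ref{lem:types}. Being an instance or a solution (a coloring, a tree, an infinite set, homogeneous, transitive, a path) is arithmetical in the sets involved, so it means the same in $\mathcal{M}$ as in reality. Thus $\mathcal{M}$ satisfies $\mathsf{WKL}_0+\mathsf{RT}^2_2+\mathsf{EM}_\infty$. But $\emptyset'\notin\mathcal{M}$,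 so $\mathcal{M}$ does not satisfy $\mathsf{ACA}_0$.
\end{proof}

The model constructed satisfies the stronger statement that every $c:[\mathbb{N}]^2\to\mathbb{N}$ has an infinite set that is free, min-type or max-type, since these are the sets added at the stages with $j_t=1$.

\begin{proof}[Proof of Theorem~\ref{thm:code}(1)]
If $A\le_T Z$, then $A\le_T Z\oplus S$ for every $S$, so any $Z$-computable coloring works. If $A\not\le_T Z$ and $c$ is $Z$-computable, then Theorem~\ref{thm:cone} with $C=A$ gives an infinite transitive $S$ with $A\not\le_T Z\oplus S$.
\end{proof}

\begin{thebibliography}{9}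

\bibitem{JS}
Jockusch and Soare, \emph{$\Pi^0_1$ classes and degrees of theories}, Trans. AMS 173 (1972).

\bibitem{SS}
Seetapun and Slaman, \emph{On the strength of Ramsey's theorem}, Notre Dame J. Formal Logic 36 (1995).

\bibitem{Sol}
Solovay, \emph{Hyperarithmetically encodable sets}, Trans. AMS 239 (1978).

\bibitem{TY}
Henry Towsner and Keita Yokoyama, \emph{Erd\H{o}s--Moser and $I\Sigma_2$}, arXiv:1807.04452 (2018).

\end{thebibliography}
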